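# Large scalar curvature on $N\times F$ when no metric on the fiber $F$ has positive scalar curvature

## 1. Warped metrics on $S^2\times S^1$, and what they suggest

Take the round sphere $S^2$ with $\mathrm{scal}=2$. On $M=S^2\times S^1$ consider the metrics
$$g=a^2g_{S^2}\oplus u^2\,d\theta^2,\qquad a\ge 1\ \text{constant},\quad u\colon S^2\to(0,\infty)\ \text{smooth}.$$
The projection $f=\mathrm{pr}\colon M\to S^2$ is a submersion, and it is $1$-Lipschitz because $a\ge1$. The fibers are circles, so no metric on a fiber has positive scalar curvature. Can we arrange $\mathrm{scal}_g\ge 2$ in an interesting way?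

Recall the textbook formula for warped products. For $g=h\oplus u^2g_F$ on $N\times F$ with $k=\dim F$, with gradient, Laplacian $\Delta=\mathrm{div}\,\nabla$ and norm taken with respect to $h$,
$$\mathrm{scal}_g=\mathrm{scal}_h+\frac{\mathrm{scal}_F}{u^2}-2k\,\frac{\Delta u}{u}-k(k-1)\frac{|\nabla u|^2}{u^2}.\tag{1}$$
In our case $\mathrm{scal}_g=2a^{-2}-2\Delta u/u$. Suppose this is $\ge2$ everywhere. Integrate over the sphere, using $\int\frac{\Delta u}{u}=\int\frac{|\nabla u|^2}{u^2}$ (integration by parts):
$$0\ \ge\ \int\Big(2(1-a^{-2})+2\,\frac{\Delta u}{u}\Big)=\int\Big(2(1-a^{-2})+2\,\frac{|\nabla u|^2}{u^2}\Big).$$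
So $a=1$ and $u$ is constant, and $M$ is a Riemannian product.

The same computation works for any closed fiber $F$ of dimension $k\ge1$ that admits no metric of positive scalar curvature, over any closed $N$ with $\mathrm{scal}_N>0$. Indeed, let $g=a^2g_N\oplus u^2g_F$ with $a\ge1$ and $\mathrm{scal}_g\ge\mathrm{scal}_N$. By assumption on $F$ there is a point $x\in F$ with $\mathrm{scal}_F(x)\le0$. Restrict (1) to $N\times\{x\}$ and integrate:
$$(1-a^{-2})\int_N\mathrm{scal}_N+k(k+1)\int_N\frac{|\nabla u|^2}{u^2}\le 0,\tag{2}$$
so again $a=1$ and $u$ is constant.

The hypothesis on the fiber matters. On $S^2\times S^2$ the metric $4g_{S^2}\oplus b^2g_{S^2}$ has scalar curvature $\frac12+2b^{-2}$, as large as we like for small $b$, and the projection to the first factor is $\frac12$-Lipschitz.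

Warped products are very special metrics. The question, from Oskar Riedler and Thomas Tony, "Scalar-rigid submersions are Riemannian products", arXiv:2601.14117 (2026), is whether the rigidity seen in (2) persists in general. Let $(N,g_N)$ be a closed connected Riemannian manifold with non-negative curvature operator and positive Ricci curvature, let $(M,g_M)$ be closed connected, and let $f\colon M\to N$ be a submersion such that

1. $\mathrm{scal}_M\ge\mathrm{scal}_N\circ f$ and $f$ is $1$-Lipschitz;
2. $f^{-1}(\{p\})$ admits no metric of positive scalar curvature, for any $p$.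

Are there examples where $f$ is not a Riemannian submersion, or even where $M$ is not locally isometric to a product over $N$?

We shall see that there are, over every such $N$, already on a trivial bundle $N\times F$ with a $4$-dimensional fiber $F$. On it the scalar curvature can be made arbitrarily large and the Lipschitz constant of the projection arbitrarily small at the same time.

## 2. Definitions, classical facts, and the three theorems

We write "psc" for positive scalar curvature. A smooth map $f\colon(M,g_M)\to(N,g_N)$ between connected Riemannian manifolds is $\eta$-Lipschitz exactly when $f^*g_N\le\eta^2g_M$. It is a Riemannian submersion if $df$ maps $(\ker df)^\perp$ isometrically onto $TN$ at every point.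

**Definition (curvature operator).** The curvature operator at a point is the symmetric endomorphism $\mathcal R$ of $\Lambda^2T$ with $\langle\mathcal R(e_i\wedge e_a),e_j\wedge e_b\rangle=R_{iajb}$, the sign being such that $R_{iaia}$ is a sectional curvature. Example: it is the identity on the round unit sphere. On a Riemannian product it annihilates all mixed bivectors $e\wedge e'$ with $e,e'$ tangent to different factors. So on $S^2\times S^1$ its eigenvalues are $1,0,0$.

**Definition (locally isometric).** Two connected Riemannian manifolds are locally isometric if their universal coverings, with the lifted metrics, are isometric. "$M$ is locally isometric to a product over $N$" means that there is a closed connected $(F,g_F)$ with $(M,g_M)$ locally isometric to $(N,g_N)\times(F,g_F)$, with $f$ corresponding to the projection onto the first factor. Example: a flat torus and a flat Klein bottle are locally isometric.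

**Definition (h-cobordism).** An h-cobordism from $F$ to $F'$ is a compact manifold $W$ with $\partial W=F\sqcup F'$ such that both inclusions $F\hookrightarrow W$ and $F'\hookrightarrow W$ are homotopy equivalences. Then $H_*(W,F)=0$ and $F$ is a strong deformation retract of $W$. Example: the cylinder $F\times[0,1]$. For $4$-dimensional $F$ there are h-cobordisms that are not cylinders, as we shall see in a moment. All h-cobordisms here are smooth.

The intersection form of a closed oriented simply connected $4$-manifold is the unimodular form $(x,y)\mapsto x\cdot y$ on $H_2$. We write $b_\pm$ for the dimensions of its maximal positive and negative parts and $\sigma=b_+-b_-$ for the signature. The form is even (all $x\cdot x$ even) if and only if the manifold is spin, since $w_2(x)=x\cdot x$ mod $2$ and $H^2(\,\cdot\,;\mathbb Z/2)=\mathrm{Hom}(H_2,\mathbb Z/2)$. Example: $\mathbb{CP}^2$ has form $\langle1\rangle$, and $K3$ has an even form with $b_+=3$, $b_-=19$, $\sigma=-16$.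

We use three classical facts.

* Wall (*On simply-connected 4-manifolds*, 1964): closed simply connected smooth $4$-manifolds with isomorphic intersection forms are smoothly h-cobordant.
* Gromov–Lawson, Schoen–Yau: connected sums of psc manifolds of dimension $\ge3$ have psc.
* Witten 1994: a closed $4$-manifold with $b_+>1$ and a non-zero Seiberg–Witten invariant has no psc metric; a Kähler surface with $b_+>1$ has a non-zero Seiberg–Witten invariant.

An instructive pair is
$$F=K3\#\overline{\mathbb{CP}}{}^2,\qquad F'=3\,\mathbb{CP}^2\#20\,\overline{\mathbb{CP}}{}^2 .$$
Both are simply connected, and their forms are odd, indefinite and unimodular with $b_+=3$, $b_-=20$, hence isomorphic. So $F$ and $F'$ are h-cobordant by Wall. The manifold $F'$ has psc, being a connected sum of copies of $\mathbb{CP}^2$ with either orientation. The manifold $F$ is a blown-up $K3$ surface, a Kähler surface with $b_+=3>1$, so it has no psc metric. In particular $F\not\cong F'$, and the h-cobordism between them is not a cylinder.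

**Theorem A.** Let $F,F'$ be closed simply connected smooth $4$-manifolds which are smoothly h-cobordant, and suppose $F'$ admits a psc metric. Let $(N,g_N)$ be any closed connected Riemannian manifold of dimension $n\ge1$. Then for all $c>0$, $\eta>0$ there is a metric $g$ on $N\times F$ with $\mathrm{scal}_g\ge c$ and $(\mathrm{pr}_N)^*g_N\le\eta^2g$.

**Theorem B.** Let $(N,g_N)$ be closed connected with non-negative curvature operator and positive Ricci curvature (e.g. a round $S^n$, $n\ge2$), and $F=K3\#\overline{\mathbb{CP}}{}^2$. There is a metric $g_M$ on $M=N\times F$ such that the submersion $f=\mathrm{pr}_N$ is $\frac12$-Lipschitz and $\mathrm{scal}_M>\mathrm{scal}_N\circ f$; no fiber admits psc; $f$ is not a Riemannian submersion; and $(M,g_M)$ is not locally isometric to a product $(N,g_N)\times(F_0,g_{F_0})$, neither over $N$ nor in any other way.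

The proof of Theorem B will show a little more: $(M,g_M)$ is not locally isometric to any Riemannian product with both factors of positive dimension.

**Theorem C.** For a closed simply connected smooth $4$-manifold $F$ the following are equivalent:

* (a) $F$ is non-spin, or $\sigma(F)=0$;
* (b) $F$ is h-cobordant to a closed $4$-manifold with psc;
* (c) for every closed connected $(N,g_N)$ with $\dim N\ge1$ and all $c,\eta>0$ there is a metric $g$ on $N\times F$ with $\mathrm{scal}_g\ge c$ and $\mathrm{pr}_N$ $\eta$-Lipschitz;
* (d) for some closed connected $(N,g_N)$ with $\dim N\ge1$: for every $c>0$ there is a metric $g$ on $N\times F$ with $\mathrm{scal}_g\ge c$ and $\mathrm{pr}_N$ $1$-Lipschitz.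

How do these fit with the known rigidity? The following theorem is the context in which the question is posed. Let $N,M$ be as in the question and let $f\colon M\to N$ be a smooth spin map, meaning $w_1(TM)=f^*w_1(TN)$ and $w_2(TM)=f^*w_2(TN)$. Suppose $\chi(N)\cdot\mathrm{hideg}(f)\ne0$ in $KO_*(C^*\pi_1(M))$, where $\mathrm{hideg}(f)$ is the higher mapping degree in the sense of the earlier work of Tony; this condition implies, for instance, that the Rosenberg index of $f^{-1}(p)$ is non-zero for every regular value $p$. If $\mathrm{scal}_M\ge\mathrm{scal}_N\circ f$ and $g_M\ge f^*g_N$, then there is a closed connected Ricci-flat $(F,g_F)$ such that $(M,g_M)$ is locally isometric to $(N,g_N)\times(F,g_F)$, with $f$ the projection onto the first factor. There is no conflict with Theorem B. There, $w_2(TM)$ restricts to $w_2(TF)\ne0$ on a fiber, while $f^*w_2(TN)$ restricts to $0$, so $f$ is not a spin map.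

## 3. Theorem B from Theorem A: making the curvature operator invertible at a point

Let $F,F'$ be the pair above. Positive Ricci curvature forces $n=\dim N\ge2$.

**Step 1.** *We produce a metric with strict inequalities, so that there is room to perturb.* Apply Theorem A with $\eta=\frac13$ and some $c>\max\mathrm{scal}_N$ to get $g$ on $M=N\times F$. Then
$$\mathrm{scal}_g>\mathrm{scal}_N\circ f,\qquad f^*g_N\le\tfrac19g<\tfrac14g .$$
These strict conditions are open in the $C^2$-topology, since $M$ is compact.

**Step 2.** *We perturb $g$ so that its curvature operator at one point $o$ is invertible.* Take $g$-normal coordinates at $o$, a cutoff $\chi$ equal to $1$ near $o$, and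
$$g_s=g+s\chi k,\qquad k_{ij}=-\tfrac13R^1_{iajb}x^ax^b,$$
where $R^1$ is the curvature tensor of constant curvature $1$ with respect to $g(o)$. All $g_s$ have the same value at $o$ and vanishing first derivatives there. For such metrics the curvature tensor at $o$ is a linear function of the second derivatives of the metric at $o$. The constant curvature metric has the expansion $\delta_{ij}+k_{ij}+O(|x|^3)$ in normal coordinates, so this linear function takes the second derivatives of $k$ to $R^1$. Hence $R_{g_s}(o)=R_g(o)+sR^1$, and the curvature operator of $g_s$ at $o$ is $\mathcal R_g(o)+s\,\mathrm{Id}$. It is invertible unless $-s$ is one of the finitely many eigenvalues of $\mathcal R_g(o)$. Choose such an $s$ so small that $g_M:=g_s$ is a metric satisfying $\mathrm{scal}_{M}>\mathrm{scal}_N\circ f$ and $f^*g_N<\frac14g_M$.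

**Step 3.** *We check the conclusions.* The map $f$ is $\frac12$-Lipschitz, that is, $\|df\|\le\frac12$, so it is not a Riemannian submersion. Every fiber is diffeomorphic to $F$, which has no psc metric. If $(M,g_M)$ were locally isometric to a Riemannian product with both factors of positive dimension, then the isometric universal coverings would have a curvature operator with non-trivial kernel at every point (mixed bivectors), whereas at a lift of $o$ it is invertible. In particular $(M,g_M)$ is not locally isometric to any $(N,g_N)\times(F_0,g_{F_0})$, where $\dim F_0=4$ necessarily. $\square$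

From now on we prove Theorem A; Theorem C is in the last section.

## 4. Why an arbitrary diffeomorphism $N\times F\cong N\times F'$ is not enough

The first thing to try is shrinking the fibers: $g_N\oplus\varepsilon^2g_F$ has scalar curvature $\mathrm{scal}_N+\varepsilon^{-2}\mathrm{scal}_F$. Since $F$ need not carry psc, this need not help.

The second thing to try is to replace $F$ by $F'$. Say $N=S^n$ with $n\ge2$. Then $N\times W$ is a simply connected h-cobordism of dimension $n+5\ge7$, so the h-cobordism theorem gives a diffeomorphism $\Theta\colon N\times F\to N\times F'$. On $N\times F'$ there are metrics of huge scalar curvature, obtained by shrinking $F'$. What happens to the projection? Put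
$$f=\mathrm{pr}_N\circ\Theta^{-1}\colon N\times F'\to N,\qquad\text{so that } f\circ\Theta=\mathrm{pr}_N .$$
Try $g=\Theta^*(A^2g_N\oplus B^2g_{F'})$ with constants $A,B>0$. For $\mathrm{pr}_N$ to be $1$-Lipschitz we need $f^*g_N\le A^2g_N\oplus B^2g_{F'}$. Testing on $e\in TF'$ gives
$$B\ \ge\ L:=\max_{e\ne0}\frac{|df(0,e)|}{|e|},$$
so, if $L>0$, the fiber term of $\mathrm{scal}_g=A^{-2}\mathrm{scal}_N+B^{-2}\mathrm{scal}_{F'}$ is at most $L^{-2}\max\mathrm{scal}_{F'}$. It cannot be made large by shrinking. This is the exact point where the attempt stops: we do not control $df$ along $F'$.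

Nor can we hope for $L=0$ when $F\not\cong F'$. If $df$ vanished on $TF'$, then $f(p,x')=\varphi(p)$ for a map $\varphi\colon N\to N$, which is a submersion, hence a covering. Its fibers would satisfy $\varphi^{-1}(p)\times F'=f^{-1}(p)=\Theta(\{p\}\times F)\cong F$. As $F$ is connected, $\varphi$ would be a bijection and $F\cong F'$.

So we need $L$ small but not zero, with the derivative in the $N$-directions under control. Suppose there is a constant $K$ and, for all large $m\in\mathbb N$, a diffeomorphism $\Theta=\Theta_m\colon N\times F\to N\times F'$ whose map $f=\mathrm{pr}_N\circ\Theta^{-1}$ satisfies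
$$|df(v,e)|^2_{g_N}\le K^2\big(|v|^2_{g_N}+m^{-1}|e|^2_{g_{F'}}\big),\qquad K\ \text{independent of } m.\tag{3}$$
Then $g_m=\eta^{-2}K^2(g_N\oplus m^{-1}g_{F'})$ satisfies $f^*g_N\le\eta^2g_m$, and its scalar curvature contains the term $\eta^2K^{-2}m\,\mathrm{scal}_{F'}$, which beats everything as $m\to\infty$. A large $K$ does no harm, as long as it does not depend on $m$. Our task is therefore to find a diffeomorphism that moves points only by about $m^{-1/2}$ in the $N$-direction, with derivative bounds at the same scale.

## 5. Slabs and boxes: carrying trajectories off the middle of $W$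

We shall obtain $\Theta$ by following a vector field $X$ on $N\times W$ from $N\times F$ to $N\times F'$. A field on $W$ alone, entering through $F$ and leaving through $F'$ with every trajectory crossing, would give $F\cong F'$, which is false in general. The h-cobordism theorem does not apply to $W$, because $\dim W=5$. One more dimension makes it apply. Here is the mechanism for $N$ replaced by $\mathbb R$.

Let $V$ be a field on $W$ that points inward along $F$, outward along $F'$, and vanishes in the middle of $W$. On $\mathbb R\times W$ look at $\cos t\,\partial_t+V$. A trajectory that gets stuck in the middle of $W$ is carried by $\cos t\,\partial_t$ toward a zero of $\cos t$ that attracts, at $t=\frac\pi2+2\pi k$; the zeros at $-\frac\pi2+2\pi k$ repel. The only obstacles are the rest points in the middle of $W$ over these zeros. Around an attracting zero, consider the slab $P=[-1,1]\times W$ of dimension $6$. The field enters it through $[-1,1]\times F\cup\{\pm1\}\times W$ and leaves through $[-1,1]\times F'$. Around a repelling zero it enters through $[-1,1]\times F$ and leaves through $[-1,1]\times F'\cup\{\pm1\}\times W$. In both cases the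 slab, after its corners are dealt with, is an h-cobordism of dimension $6$ from the entrance to the exit, and the h-cobordism theorem allows us to change the field inside so that nothing gets stuck. The motion in $t$ then stays within one slab, one neighboring interval, and one more slab.

Over a general $N$ we use a Morse function in place of $t$. Its critical points are new obstacles, and they are removed in boxes $D_x\times D_y\times W$ of dimension $n+5$ by the same argument. We begin with these boxes; the slabs are the case $n=1$.

**Fixed data.** $W$ is a $5$-dimensional h-cobordism from $F$ to $F'$. Choose disjoint open collars $F\times[0,1)$ and $F'\times[0,1)$ in $W$ with collar coordinate $r$. Let $\kappa\colon[0,1)\to[0,1]$ be smooth with $\kappa=1$ on $[0,\frac12]$, $\kappa>0$ on $[0,\frac34)$, $\kappa=0$ on $[\frac34,1)$. Let $V=V_F+V_{F'}$, where $V_F=\kappa(r)\partial_r$ in the collar of $F$, $V_{F'}=-\kappa(r)\partial_r$ in the collar of $F'$, both extended by $0$. So $V$ points inward along $F$ and outward along $F'$. Let $\theta\colon[0,\infty)\to[0,1]$ be smooth with $\theta(0)=0$, $\theta'>0$ on $[0,\frac12)$, $\theta=1$ on $[\frac12,\infty)$.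 Let $\omega_-=\theta(r)$ in the collar of $F$ and $1$ elsewhere, and $\omega_+=\theta(r)$ in the collar of $F'$ and $1$ elsewhere.

**Definition (box).** Let $n\ge1$, $0\le i\le n$, and let $D_x\subset\mathbb R^{n-i}$, $D_y\subset\mathbb R^i$ be closed unit balls with boundary spheres $S_x,S_y$; a $0$-dimensional ball is a point with empty boundary. Put $P=D_x\times D_y\times W$ and, up to the order of factors,
$$P_-=D_x\times(D_y\times F\cup S_y\times W),\qquad P_+=D_y\times(D_x\times F'\cup S_x\times W).$$
Let $\lambda>0$ be a smooth function on $D_x\times D_y$ and
$$Y=\lambda\,(x\partial_x-y\partial_y)+V .$$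
Then $Y$ points strictly inward along the faces of $P_-$ and strictly outward along those of $P_+$. Example: for $n=1$, $i=0$ the box is the slab around a repelling zero, $P_-=D_x\times F$; for $n=i=1$ it is the slab around an attracting zero, $P_+=D_y\times F'$.

## 6. The h-cobordism theorem relative to a product side

**Relative h-cobordism theorem.** Let $Z'$ be a compact manifold with corners, $d=\dim Z'\ge6$, with $\partial Z'=Z'_-\cup S'\cup Z'_+$, $Z'_-\cap Z'_+=\emptyset$. Suppose a neighborhood of $S'$ is identified with $\partial Z'_-\times[0,\delta)\times[0,1]\ni(e,u,t)$, with $S'=\{u=0\}$ and $Z'_-$, $Z'_+$ given there by $t=0$, $t=1$, and that there are no corners other than $\{u=0,\ t\in\{0,1\}\}$. If $Z',Z'_-,Z'_+$ are connected and simply connected and $H_*(Z',Z'_-)=0$, then there is a smooth $h\colon Z'\to[0,1]$ without critical points with $h^{-1}(0)=Z'_-$, $h^{-1}(1)=Z'_+$ and $h=t$ near $S'$.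

This is Smale's theorem. The proof in Milnor, *Lectures on the h-cobordism theorem*, applies; we explain why it can be carried out away from the side $S'$ (numbers in parentheses refer to that book). Start with a Morse function and a gradient-like field $\zeta$ which are $t$ and $\partial_t$ on the sub-collar $\{u\le\delta/2\}$. There $\zeta$ keeps $(e,u)$ fixed, so its trajectories in the sub-collar run from $Z'_-$ to $Z'_+$. Hence all ascending and descending manifolds of critical points avoid the sub-collar. Milnor's proof changes $\zeta$ only in three ways:

* by isotopies in level manifolds supported near spheres or Whitney discs (general position 4.6; Whitney trick 6.6; basis change 7.6; moving spheres in 8.1);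
* near a single trajectory joining two critical points (cancellation 5.4);
* near a point where an auxiliary pair of critical points is introduced (8.1).

All of these can be placed in the interiors of the levels, off $\{u\le\delta/2\}$: general position, isotopy extension and the Whitney trick hold for interiors of manifolds with boundary. The rearrangement theorem changes only the function. The fundamental groups of the levels are controlled by the same handle arguments, and since the collar is a product, the Morse complex computes $H_*(Z',Z'_-)$. Critical points of index $0,1$, and dually of index $d,d-1$, are eliminated or traded using connectedness and simple connectivity (8.1). The remaining ones, of index $2,\dots,d-2$, are cancelled using $H_*(Z',Z'_-)=0$ (7.8).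

At the end $\zeta$ has no zeros, every trajectory runs from $Z'_-$ to $Z'_+$ in finite time, and $\zeta=\partial_t$ on $\{u\le\delta/2\}$. Let $h$ be the elapsed time from $Z'_-$ divided by the total time of the trajectory. The elapsed and remaining times are smooth because $\zeta$ is transverse to $Z'_\pm$. So $h$ is smooth, $dh(\zeta)>0$, and on the sub-collar the total time is $1$ and $h=t$. $\square$

## 7. The box lemma

**Lemma 1.** There is a smooth vector field $X$ on $P$ with $X=Y$ near $\partial P$ such that, for some $T_P<\infty$, every trajectory of $X$ in $P$ leaves $P$ in forward time $\le T_P$, through $P_+$, and in backward time $\le T_P$, through $P_-$.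

The plan is to cut off a collar of $\partial P$ on which $Y$ is already fine, to verify that what remains satisfies the relative h-cobordism theorem, and to insert there the gradient of a function without critical points.

**Step 1.** *We introduce functions $B,C$ that measure the distance from $P_-$ and $P_+$ and are monotone along $Y$.* Put
$$\omega_y=\theta(1-|y|),\quad\omega_x=\theta(1-|x|),\quad B=\omega_y\omega_-,\quad C=\omega_x\omega_+ .$$
These are smooth, since $\omega_y=1$ for $|y|\le\frac12$ and similarly for $\omega_x$; and $P_-=\{B=0\}$, $P_+=\{C=0\}$. We compute
$$Y\omega_y=\theta'(1-|y|)\,\lambda|y|\ge0,\qquad Y\omega_-=\theta'(r)\kappa(r)\ge0\ \text{ in the collar of }F,\ 0\text{ elsewhere},$$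
with strict inequality exactly where the respective function is $<1$. Likewise $Y\omega_x\le0$ and $Y\omega_+\le0$, strictly exactly where the function is $<1$. By the product rule, $YB\ge0$ and $YC\le0$ everywhere, and
$$YB>0\ \text{ on }\{0<B<1\},\qquad YC<0\ \text{ on }\{0<C<1\}.\tag{4}$$

**Step 2.** *We show that the levels of $B$ and $C$ meet transversally:* if $0<B<1$ and $0<C<1$ at a point, then $dB,dC$ are linearly independent there. Both are non-zero by (4). Suppose they are dependent. The differential $dC$ has no $y$-component, so the $y$-component $\omega_-\,d\omega_y$ of $dB$ vanishes, and therefore $\omega_y=1$. Since $B<1$, we get $\omega_-<1$, and $dB=d\omega_-$ has a non-zero $W$-component. Then so does $dC$, so $\omega_+<1$. But $\{\omega_-<1\}$ and $\{\omega_+<1\}$ lie in the disjoint collars of $F$ and $F'$, a contradiction.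

Fix $\beta\in(0,1)$ and $0<\gamma<\gamma_1<\gamma_2<1$, and let
$$Z=\{B\ge\beta,\ C\ge\gamma\},\quad Z_-=\{B=\beta,\ C\ge\gamma\},\quad Z_+=\{B\ge\beta,\ C=\gamma\},\quad E=Z_-\cap Z_+ .$$
Since $B,C>0$ on $Z$, we have $Z\subset\mathrm{int}\,P$. By (4) and transversality, $Z$ is a compact manifold with corners along $E$.

**Step 3.** *We determine the topology of $(Z;Z_-,Z_+)$ by pushing along two commuting fields.* Let
$$L_-=-y\partial_y+V_F,\qquad L_+=-x\partial_x-V_{F'} .$$
They commute, because they involve different coordinates and disjoint collars. Moreover $L_-C=0$ and $L_+B=0$; we have $L_-\omega_y,L_-\omega_-\ge0$, strictly where these functions are $<1$; and similarly $L_+\omega_x,L_+\omega_+\ge0$. Their forward flows preserve $P$. At time $1$ the flow of $L_-$ maps $P$ into $\{B=1\}$: afterwards $|y|\le e^{-1}<\frac12$, and a point of the collar of $F$ has $r\ge\frac12$, since $\kappa=1$ on $[0,\frac12]$. In the same way the flow of $L_+$ maps $P$ into $\{C=1\}$ at time $1$.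

(i) The flow $\varphi_s$ of $L_-+L_+$ preserves $Z$, because $B$ and $C$ do not decrease, and $\varphi_1(P)\subset Z$. So $\varphi_1\colon P\to Z$ is a homotopy inverse of the inclusion, and $Z\hookrightarrow P$ is a homotopy equivalence.

(ii) Let $A=\{B\le\beta,\ C\ge\gamma\}$. Along $L_-$, $C$ is constant and $B$ is strictly increasing while $<1$; if $B=0$ initially, it is positive immediately afterwards, since $L_-\omega_y>0$ where $\omega_y=0$ and $L_-\omega_->0$ where $\omega_-=0$. So the level $\{B=\beta\}$ is hit at a time $\le1$, continuous in the point because $L_-B>0$ on $\{B=\beta\}$. Flowing up to the hitting time shows that $A$ deformation retracts to $Z_-$.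

(iii) Flow along $-L_-$ until $\{B=0\}$ is hit. On the way $C$ is constant and $B$ does not increase. The hitting time is the minimum of $\log(1/|y|)$ and the time for $r$ to reach $0$. The latter is $\int_0^r ds/\kappa(s)$ for $r<\frac34$ in the collar of $F$, and $\infty$ elsewhere; the integral diverges as $r\to\frac34$ because $\kappa$ is smooth and vanishes there. So both times are continuous with values in $[0,\infty]$. On $A$ the minimum is finite, since $B<1$ forces $|y|>\frac12$ or $r<\frac12$ in the collar of $F$. Hence $A$ deformation retracts to $P_-\cap\{C\ge\gamma\}$.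

(iv) The flow of $L_+$ preserves $P_-=\{B=0\}$ and $\{C\ge\gamma\}$, and at time $1$ maps $P$ into $\{C=1\}$. As in (i), $P_-\cap\{C\ge\gamma\}\hookrightarrow P_-$ and $\{C\ge\gamma\}\hookrightarrow P$ are homotopy equivalences.

Together, $Z_-\simeq A\simeq P_-\cap\{C\ge\gamma\}\simeq P_-$. Since $F$ is a strong deformation retract of $W$, the piece $S_y\times W$ retracts to $S_y\times F$, and $P_-\simeq D_x\times D_y\times F\simeq F$. So $Z_-$ is connected and simply connected. Exchanging $(x,F',C,L_+)$ with $(y,F,B,L_-)$ gives $Z_+\simeq P_+\simeq F'$, also connected and simply connected. By (i), $Z\simeq P\simeq W$ is connected and simply connected. Finally $Z\cup A=\{C\ge\gamma\}$ and $Z\cap A=Z_-$, which is bicollared by the flow of $L_-$. Excision together with (ii)–(iv) gives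
$$H_*(Z,Z_-)\cong H_*(\{C\ge\gamma\},A)\cong H_*(P,P_-)=H_*\big(D_x\times(D_y,S_y)\times(W,F)\big)=0$$
by Künneth, since $H_*(W,F)=0$.

**Step 4.** *We find a neighborhood of the corner $E$ that is filled by segments of $Y$-trajectories, so that it can be cut off along a product side.* By Step 2 the restriction $C|_{\{B=\beta\}}$ has no critical points with $0<C<1$, so
$$\{B=\beta,\ \gamma\le C<\gamma_2\}\cong E\times[\gamma,\gamma_2)\tag{5}$$
with $C$ as second coordinate. Let $q$ be in this set. By (4) its $Y$-trajectory stays in $\{B\ge\beta\}$ while $C$ decreases; it can leave $P$ only through $\{C=0\}$, and $-YC$ is bounded below by a positive constant on the compact set $\{\gamma\le C\le\gamma_2\}$. So the trajectory reaches $\{C=\gamma\}$ at a time $\sigma(q)$ that is bounded, smooth in $q$ (implicit function theorem, as $YC<0$), and zero iff $C(q)=\gamma$. Let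
$$\mathcal D=\{(q,s):\ B(q)=\beta,\ \gamma\le C(q)<\gamma_2,\ 0\le s\le\sigma(q)\},\qquad\Phi(q,s)=\mathrm{Fl}^Y_s(q).$$

*Claim: $\Phi$ is a diffeomorphism from $\mathcal D$ onto a relatively open subset of $Z$.* Let $\Sigma=\{B=\beta,\ 0<C<\gamma_2\}$, a hypersurface in $\mathrm{int}\,P$, and let $O$ be the open set of all $(q,s)\in\Sigma\times\mathbb R$ such that the $Y$-trajectory of $q$ stays in $\mathrm{int}\,P$ from time $0$ to time $s$. On $O$ the map $\Phi$ is a local diffeomorphism, because $Y$ is transverse to $\Sigma$. It is injective: along a trajectory $B$ is non-decreasing and strictly increasing at the value $\beta$, so a trajectory meets $\{B=\beta\}$ at most once. Hence $\Phi$ maps $O$ diffeomorphically onto an open subset of $\mathrm{int}\,P$. Now $B(\Phi(q,s))\ge\beta$ iff $s\ge0$. For $s\ge0$, $C(\Phi(q,s))\ge\gamma$ holds never if $C(q)<\gamma$, and iff $s\le\sigma(q)$ if $C(q)\ge\gamma$. So $\Phi^{-1}(Z)=\mathcal D$, which proves the claim.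

Let $S=\Phi(\{C(q)\le\gamma_1\})$, $S'=\Phi(\{C(q)=\gamma_1\})$ and $Z'=Z\setminus(S\setminus S')$. Since $S\setminus S'$ is relatively open in $Z$, $Z'$ is compact. It is a manifold with corners with the following boundary:

* bottom $Z'_-=Z_-\cap\{C\ge\gamma_1\}$;
* side $S'$, with neighborhood $\Phi(\{\gamma_1\le C(q)<\gamma_2\})$; here $\sigma>0$, and with $t=s/\sigma(q)$ and the collar (5) this is a product $\partial Z'_-\times[0,\delta)\times[0,1]$ in which $Y=\sigma^{-1}\partial_t$;
* top $Z'_+=Z'\cap Z_+$.

The only corners are those of $S'$ with bottom and top, and $Z'_-\cap Z'_+=\emptyset$, because $E\subset S\setminus S'$.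

**Step 5.** *We check that $Z'$ satisfies the relative h-cobordism theorem.* The differences $Z_\pm\setminus Z'_\pm$ are half-open collars of $E=\partial Z_\pm$: they are $\{B=\beta,\gamma\le C<\gamma_1\}$ and its image under $q\mapsto\Phi(q,\sigma(q))$. So $Z'_\pm\hookrightarrow Z_\pm$ are homotopy equivalences. Next, differentiate $C(\mathrm{Fl}^Y_{\sigma(q)}(q))=\gamma$ at a point of $E$: $dC+(YC)\,d\sigma=0$, so $\sigma$ has positive derivative in the direction of increasing $C$. In the coordinates (5), therefore, $\sigma(e,c)=(c-\gamma)\,k(e,c)$ with $k>0$ smooth, and with $s'=s/k$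
$$S\cong E\times\{(c,s'):\ \gamma\le c\le\gamma_1,\ 0\le s'\le c-\gamma\},$$
a product of $E$ with a triangle, where $S'=S\cap Z'$ corresponds to the edge $c=\gamma_1$. Moving $c$ linearly to $\gamma_1$ with $s'$ fixed retracts the triangle to this edge, rel the edge. So $Z'\hookrightarrow Z$ is a homotopy equivalence. By Step 3, $Z',Z'_-,Z'_+$ are connected and simply connected and $H_*(Z',Z'_-)=0$. Finally $\dim Z'=n+5\ge6$. Let $h\colon Z'\to[0,1]$ be the function given by the theorem.

**Step 6.** *We define $X$ by interpolating between $Y$ and the gradient of $h$.* Let $X'$ be the gradient of $h$ for some metric, so $dh(X')>0$ on $Z'$. Along $\partial Z'$ we have $dh(Y)>0$: on $S'$, $dh(Y)=1/\sigma$; on $Z'_-=h^{-1}(0)$, $Y$ is transverse and inward since $YB>0$; on $Z'_+=h^{-1}(1)$, it is transverse and outward since $YC<0$. Hence $\{dh(Y)\le0\}$ is a compact subset of $\mathrm{int}\,Z'$. Choose a smooth $\nu\colon P\to[0,1]$ with support in $\mathrm{int}\,Z'$ and $\nu=1$ on that set, and put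
$$X=(1-\nu)Y+\nu X' .$$
Then $dh(X)\ge c_P>0$ on $Z'$, and $X=Y$ outside $\mathrm{supp}\,\nu\subset\mathrm{int}\,Z'$, in particular near $\partial P$.

**Step 7.** *We follow trajectories forward and show that they reach $P_+$ in bounded time.* The box is the union of $\{C<\gamma\}$, $\{C\ge\gamma,B<\beta\}$, $S$ and $Z'$. Since $X=Y$ near $\partial P$, a trajectory can leave $P$ in forward time only through $P_+$.

* In $\{C<\gamma\}$, $X=Y$. One of $\omega_x,\omega_+$ is $<\sqrt\gamma$. Both are non-increasing, and that one decreases at a rate bounded below, by compactness of $\{\omega_x\le\sqrt\gamma\}$ and $\{\omega_+\le\sqrt\gamma\}$. So $P_+$ is reached in bounded time, and $\{C\ge\gamma\}$ is never re-entered.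
* In $\{C\ge\gamma,B<\beta\}$, $X=Y$. Both $\omega_y,\omega_-$ are non-decreasing, and each increases at a rate bounded below while $<\sqrt\beta$. Once both are $\ge\sqrt\beta$ we have $B\ge\beta$. So this region is left in bounded time, into $\{C<\gamma\}$ or to $\{B=\beta,C\ge\gamma\}\subset S\cup Z'$.
* In $S$ the trajectory follows $Y$ to $\{C=\gamma\}$ in time at most $\max\sigma$ over the compact set $\{B=\beta,\gamma\le C\le\gamma_1\}$, and then enters $\{C<\gamma\}$.
* In $Z'\setminus S'$, $h$ increases at rate $\ge c_P$. The trajectory cannot leave through $Z'_-$, where $X=Y$ is inward, nor meet $S'$, which is a union of trajectory segments from $Z'_-$ to $Z'_+$. So it leaves through $Z'_+\subset\{C=\gamma\}$ in time $\le1/c_P$, into $\{C<\gamma\}$.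

**Step 8.** *We do the same backward.* The box is also the union of $\{B<\beta\}$, $\{B\ge\beta,C<\gamma\}$, $S$ and $Z'$, and in backward time $P$ can be left only through $P_-$.

* In $\{B<\beta\}$, $X=Y$. Backward, both $\omega_y,\omega_-$ are non-increasing, one of them is $<\sqrt\beta$, and that one decreases at a rate bounded below. So $P_-$ is reached in bounded time, and $\{B\ge\beta\}$ is never re-entered.
* In $\{B\ge\beta,C<\gamma\}$, $X=Y$. Backward, $\omega_x,\omega_+$ are non-decreasing, and each increases at a rate bounded below while $<\sqrt\gamma$. So this region is left in bounded time, into $\{B<\beta\}$ or to $\{C=\gamma,B\ge\beta\}=Z_+\subset S\cup Z'$.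
* In $S$, backward, the trajectory follows $Y$ to $\{B=\beta\}$ in bounded time as before, and then enters $\{B<\beta\}$.
* In $Z'\setminus S'$, backward, $h$ decreases at rate $\ge c_P$. The trajectory cannot leave through $Z'_+$ nor meet $S'$. So it leaves through $Z'_-\subset\{B=\beta\}$ in time $\le1/c_P$, into $\{B<\beta\}$.

In both directions the regions are passed in a fixed order, each in bounded time. $\square$

## 8. The vector field on $N\times W$

**The periodic field on $\mathbb R\times W$.** Let $Y_1=\cos t\,\partial_t+V$ on $\mathbb R\times W$. Write $v=t-t_0$. Near $t_0\in-\frac\pi2+2\pi\mathbb Z$ we have $\cos t=\sin v$, and near $t_0\in\frac\pi2+2\pi\mathbb Z$ we have $\cos t=-\sin v$. Since $\sin v\,\partial_v=\frac{\sin v}{v}\,v\partial_v$ and $\frac{\sin v}v>0$ for $|v|\le\frac\pi4$, the field $Y_1$ has, after rescaling $v$, the form required in Lemma 1 with $n=1$: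

* on the *source slabs* $|t-t_0|\le\frac\pi4$, $t_0\in-\frac\pi2+2\pi\mathbb Z$, with $i=0$;
* on the *sink slabs* $|t-t_0|\le\frac\pi4$, $t_0\in\frac\pi2+2\pi\mathbb Z$, with $i=1$.

Replace $Y_1$ in these slabs by the field of Lemma 1, $2\pi$-periodically. The result is a smooth field $X_1=a(t,z)\partial_t+b(t,z)$ with $b\in TW$, $2\pi$-periodic in $t$. Between the slabs lie the *positive bands* $|t-2\pi k|\le\frac\pi4$ and the *negative bands* $|t-\pi-2\pi k|\le\frac\pi4$, $k\in\mathbb Z$, on which $a=\cos t$ and $b=V$. The order along $\mathbb R$ is: source slab, positive band, sink slab, negative band, source slab, and so on, each of length $\frac\pi2$.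

**Morse data.** Let $\rho\colon N\to\mathbb R$ be a Morse function with all critical values in $\mathbb Z$. To find one, start with any Morse function, add small constants times bump functions equal to $1$ near the critical points so that the critical values become rational and no new critical points arise, and multiply by a common denominator. Near each critical point $q$, of index $i$, take Morse coordinates $(x,y)\in\mathbb R^{n-i}\times\mathbb R^i$, $|(x,y)|<2r_0$, with
$$\rho=\rho(q)+\tfrac12(|x|^2-|y|^2)$$
and pairwise disjoint chart domains. Let $\hat g$ be a metric on $N$ that is Euclidean in these charts, and let $G=\hat\nabla\rho/|\hat\nabla\rho|^2$ on $N\setminus\mathrm{Crit}$. Then $G\rho=1$, and $G=(x,-y)/(|x|^2+|y|^2)$ in the charts.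

Let $m\in\mathbb N$ with $mr_0^2\ge4$. Put $\tau=2\pi m\rho$, also regarded as a function on $N\times W$, and $\xi=(\xi_x,\xi_y)=\sqrt m\,(x,y)$ in the chart at $q$; we write $\xi_q$ when $q$ has to be named. The chart is $|\xi|<2r_0\sqrt m$, where $2r_0\sqrt m\ge4$, and
$$\tau-2\pi m\rho(q)=\pi(|\xi_x|^2-|\xi_y|^2),\qquad 2\pi m\rho(q)\in2\pi\mathbb Z .$$
So the critical points lie in the middle of positive bands of $\tau$. Let $Q\colon[0,\infty)\to(0,\infty)$ be smooth with $Q(s)=1/s$ for $s\ge\frac18$.

**Definition of $X$.** On $N\times W$ let $X$ be given as follows.

* Outside the sets $\{|\xi|^2<\frac18\}$, the *far region*: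
$$X=\frac1{2\pi m}\,a(\tau,z)\,G+b(\tau,z).$$
* On $\{|\xi|^2<\frac18\}$, where $|\tau-2\pi m\rho(q)|\le\frac\pi8$, so that we are inside a positive band:
$$\dot\xi=\frac{\cos\tau}{2\pi}\,Q(|\xi|^2)\,(\xi_x,-\xi_y),\qquad\dot z=V,$$
except in the box $P_q=\{|\xi_x|\le\varepsilon,|\xi_y|\le\varepsilon\}\times W$ with $\varepsilon=\frac18$, contained in $\{|\xi|^2\le\frac1{32}\}$. There this field is replaced by the field of Lemma 1, applied in the coordinates $\xi/\varepsilon$ with $\lambda=\cos\tau\,Q/2\pi>0$, with one choice for each index $i$.

In the coordinate $\xi$ the field $G$ is $m(\xi_x,-\xi_y)/|\xi|^2$, so $\frac1{2\pi m}G$ is $\frac1{2\pi}(\xi_x,-\xi_y)/|\xi|^2$. For $\frac18\le|\xi|^2<\frac14$ we are in a positive band, where $a=\cos\tau$ and $b=V$. So the two definitions match, and $X$ is smooth. The decisive feature is: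
$$\text{in the coordinates }(\xi,z)\text{ the field }X\text{ does not depend on }m,\tag{6}$$
nor on $q$, for a given index. Indeed $a,b$ are $2\pi$-periodic and $\tau\equiv\pi(|\xi_x|^2-|\xi_y|^2)$ mod $2\pi$.

In the far region $X\tau=a(\tau,z)$, because $d\tau(G)=2\pi m$. So there $(\tau,z)$ moves along a trajectory of $X_1$. In positive bands outside the boxes, $X\tau$ equals $\cos\tau$ or $\cos\tau\,Q(|\xi|^2)|\xi|^2$ with $|\xi|^2\ge\varepsilon^2=\frac1{64}$. Hence $X\tau\ge c_2>0$ there, with $c_2$ independent of $m$. Near $N\times F$ and $N\times F'$ the $W$-component of $X$ is $V$, so $X$ points inward along $N\times F$ and outward along $N\times F'$.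

**Lemma 2.** Every trajectory of $X$ runs from $N\times F$ to $N\times F'$ in time bounded by a constant. Along it $\tau$ takes values in an interval of length $\frac{3\pi}2$. The same holds for $X_1$ on $\mathbb R\times W$, with $t$ for $\tau$.

*Proof.* Slabs and negative bands lie in the far region, since $\{|\xi|^2<\frac18\}$ is inside positive bands.

**Step 1.** *We follow a trajectory forward.*

* Sink slab: by Lemma 1 with $i=n=1$, $P_+$ consists only of the $F'$-face. So the trajectory stays in the slab and reaches $N\times F'$ in bounded time.
* Negative band: $\tau$ decreases at rate $\ge\cos\frac\pi4$ until the adjacent sink slab on the left is reached or $N\times F'$ is hit.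
* Positive band around $2\pi k$; let $\bar\tau=\tau-2\pi k$. Outside the boxes $\bar\tau$ increases at rate $\ge c_2$. A box meeting this band belongs to a critical point with $m\rho(q)=k$. It is entered only through $|\xi_y|=\varepsilon$, where $\bar\tau=\pi(|\xi_x|^2-\varepsilon^2)\le0$. By Lemma 1 it is left in bounded time, through $N\times F'$ or through $|\xi_x|=\varepsilon$, where $\bar\tau\ge0$. Right after leaving, $\bar\tau>0$, and from then on $\bar\tau$ increases and no box is entered. So there is at most one box passage of positive duration, and in bounded time the trajectory reaches $N\times F'$ or the sink slab at $\bar\tau=\frac\pi4$.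
* Source slab: by Lemma 1 it is left in bounded time, through $N\times F'$ or into one of the two adjacent bands.

**Step 2.** *We follow a trajectory backward.*

* Source slab: by Lemma 1 with $n=1$, $i=0$, $P_-$ consists only of the $F$-face. So the backward trajectory stays in the slab and reaches $N\times F$ in bounded time.
* Negative band: $\tau$ increases backward at rate $\ge\cos\frac\pi4$ until the adjacent source slab on the right is reached or $N\times F$ is hit.
* Positive band: outside the boxes $\bar\tau$ decreases backward at rate $\ge c_2$. A box is entered backward only through $|\xi_x|=\varepsilon$, where $\bar\tau\ge0$. It is left backward in bounded time through $N\times F$ or through $|\xi_y|=\varepsilon$, where $\bar\tau\le0$, and $\bar\tau<0$ right afterwards. So in bounded time $N\times F$ or the source slab at $\bar\tau=-\frac\pi4$ is reached.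
* Sink slab: it is left backward in bounded time, through $N\times F$ or into one of the two adjacent bands.

**Step 3.** *We read off the range of $\tau$.* By Steps 1 and 2 each trajectory stays in the union of a source slab, one adjacent band, and the sink slab on the other side of that band. This is an interval of length $3\cdot\frac\pi2$. For $X_1$ the same argument applies without boxes. $\square$

Following trajectories of $X$ therefore defines a bijection $\Theta\colon N\times F\to N\times F'$. Since $X$ is transverse to the boundary, the hitting times are smooth by the implicit function theorem, and $\Theta$ is a diffeomorphism. Put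
$$f=\mathrm{pr}_N\circ\Theta^{-1}\colon N\times F'\to N,$$
a submersion with $f\circ\Theta=\mathrm{pr}_N$. In words, $f(p,x')$ is the $N$-component of the endpoint on $N\times F$ of the backward trajectory from $(p,x')$.

## 9. An estimate uniform in $m$, and the end of the proof of Theorem A

**Lemma 3.** Fix a psc metric $g_{F'}$ on $F'$. There is $K$ independent of $m$ such that (3) holds: for $(v,e)\in T_pN\times T_{x'}F'$,
$$|df(v,e)|^2_{g_N}\le K^2\big(|v|^2_{g_N}+m^{-1}|e|^2_{g_{F'}}\big).$$

*Proof.* Since $N$ is compact, $g_N$ and $\hat g$ are comparable and we may use $\hat g$ instead of $g_N$. The letter $C$ denotes constants independent of $m$; they may change from line to line.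

**Step 1.** *We describe how trajectories move in $N$ in the far region.* Let $\Psi_s$ be the local flow of $G$. As long as a trajectory starting over $p$ stays in the far region, its $N$-component at time $s$ is $\Psi_{(\tau(s)-\tau(0))/2\pi m}(p)$. So it lies on a $G$-curve, which we parametrize by $\tau$, over a $\tau$-interval of length $\le\frac{3\pi}2$ by Lemma 2; we call the part that is visited the *arc*. It may be traversed back and forth. Along $G$-curves in the charts
$$\frac{d|\xi|^2}{d\tau}=\frac{|\xi_x|^2-|\xi_y|^2}{\pi|\xi|^2}\in\Big[-\frac1\pi,\frac1\pi\Big],\tag{7}$$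
so $|\xi|^2$ changes by at most $\frac32$ along an arc within a chart.

Every $p\in N$ lies in the open set $U=N\setminus\bigcup_q\{|\xi_q|^2\le\frac74\}$ or in one of the open sets $\{|\xi_q|^2<2\}$. We treat these two cases.

**Step 2.** *For $p\in U$ we show that the trajectory stays away from the critical points and express $f$ through $\Psi$.* The backward trajectory from $(p,x')$ never meets $\{|\xi_q|^2\le\frac14\}$. Suppose it did, and consider the first such time. Up to then the trajectory is far. Follow the visited $G$-arc from the point with $|\xi_q|^2=\frac14$ back to $p$. By (7), $|\xi_q|^2\le\frac14+\frac32=\frac74$ along the arc; in particular the arc stays in the chart, and $|\xi_q(p)|^2\le\frac74$, contradicting $p\in U$. So the trajectory is far throughout, and $|\xi_q|^2\ge\frac14$ on the whole arc where it lies in charts. Therefore, on the open set $U\times F'$,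
$$f(p,x')=\Psi_{u(\tau(p),x')/2\pi m}(p),$$
where for $(t,x')\in\mathbb R\times F'$ the backward $X_1$-trajectory ends on $\mathbb R\times F$ with first coordinate $t+u(t,x')$. By Lemma 2 and transversality, $u$ is smooth, $2\pi$-periodic in $t$, independent of $m$, and $|u|\le\frac{3\pi}2$. By periodicity and compactness its derivatives are bounded. With $s=u/2\pi m$, so $|s|\le\frac3{4m}$, and since $d\tau=2\pi m\,d\rho$,
$$df(v,e)=d\Psi_s(v)+\Big(\partial_tu\cdot d\rho(v)+\frac1{2\pi m}\,d_{x'}u(e)\Big)\,G(f(p,x')).\tag{8}$$

**Step 3.** *We bound the three terms of (8).* In the charts $|\hat\nabla\rho|=|(x,y)|=|\xi|/\sqrt m$. Outside $\bigcup\{|(x,y)|<r_0\}$ we have $|\hat\nabla\rho|\ge c_0>0$. Recall $|G|=1/|\hat\nabla\rho|$ and $|\xi|^2\ge\frac14$ on the arc.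

* The $e$-term: $|G|\le C\sqrt m$ on the arc, so this term is at most $\frac{C}{m}|e|\cdot C\sqrt m=Cm^{-1/2}|e|$.
* The $d\rho(v)$-term: $|d\rho(v)|\,|G(f)|\le\frac{|\hat\nabla\rho(p)|}{|\hat\nabla\rho(f)|}|v|$. If $f(p,x')$ is not in any $\{|(x,y)|<r_0\}$, the quotient is $\le\max|\hat\nabla\rho|/c_0$. Otherwise $|\xi(f)|^2<mr_0^2$, and by (7) the arc stays in the chart, since $mr_0^2+\frac32<4mr_0^2$. The squared quotient is then $|\xi(p)|^2/|\xi(f)|^2\le1+\frac{3/2}{1/4}=7$.
* The term $d\Psi_s(v)$: in the charts $G$ is homogeneous of degree $-1$ in $(x,y)$, so $|\hat\nabla G|\le C/(|x|^2+|y|^2)=Cm/|\xi|^2\le4Cm$ on the arc; outside $\bigcup\{|(x,y)|<r_0\}$ we have $|\hat\nabla G|\le C$. Since $|s|\le\frac3{4m}$, Gronwall's inequality gives $|d\Psi_s(v)|\le C|v|$.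

So $|df(v,e)|\le C(|v|+m^{-1/2}|e|)$ for $p\in U$.

**Step 4.** *For $|\xi_q(p)|^2<2$ we use that the field does not depend on $m$ in the coordinates $(\xi,z)$.* Suppose, more generally, $|\xi_q(p)|^2<\frac94$. Consider a time interval on which $|\xi_q|^2\ge\frac94$ along the backward trajectory, starting with equality. There the trajectory is far (it is in the chart of $q$, and the charts are disjoint), and by (7) $|\xi_q|^2\le\frac94+\frac32<4$. So the trajectory always stays in $\{|\xi_q|<2\}$, which is inside the chart, where $X$ is independent of $m$ by (6). Hence $(\xi,x')\mapsto\xi(f)$ is a smooth map on $\{|\xi|^2<\frac94\}\times F'$ that does not depend on $m$. On the compact subset $\{|\xi|^2\le2\}\times F'$ its differential is bounded: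
$$|d\xi(df(v,e))|\le C\big(|d\xi(v)|+|e|\big),\qquad|d\xi(v)|=\sqrt m\,|v|_{\hat g}.$$
Since $\hat g=m^{-1}|d\xi|^2$, dividing by $\sqrt m$ gives $|df(v,e)|_{\hat g}\le C(|v|+m^{-1/2}|e|)$.

Both cases give $|df(v,e)|^2\le2C^2(|v|^2+m^{-1}|e|^2)$, which is the claim. $\square$

*Proof of Theorem A.* On $N\times F'$ take $g_m=\eta^{-2}K^2(g_N\oplus m^{-1}g_{F'})$. By Lemma 3, $f^*g_N\le\eta^2g_m$. Moreover
$$\mathrm{scal}_{g_m}=\eta^2K^{-2}\big(\mathrm{scal}_N+m\,\mathrm{scal}_{F'}\big)\ge\eta^2K^{-2}\big(\min\mathrm{scal}_N+m\min\mathrm{scal}_{F'}\big)\ge c$$
for $m$ large, because $\min\mathrm{scal}_{F'}>0$ and $K$ does not depend on $m$. Since $f\circ\Theta=\mathrm{pr}_N$, the metric $g=\Theta^*g_m$ on $N\times F$ satisfies $\mathrm{scal}_g\ge c$ and $\mathrm{pr}_N^*g_N=\Theta^*f^*g_N\le\eta^2g$. $\square$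

With Section 3, Theorem B is proved as well.

## 10. Which simply connected $4$-dimensional fibers allow this

For Theorem C we need an obstruction in the spin case with non-zero signature. It comes from bands.

**Definition (band, width).** For a closed connected manifold $X_0$, a metric on the band $X_0\times[-1,1]$ has a width, the distance between the two boundary components. Example: the product metric $g_{X_0}\oplus dt^2$ has width $2$.

The Rosenberg index of a closed spin manifold is the index of its Dirac operator in the $KO$-theory of the $C^*$-algebra of its fundamental group. Example: for a simply connected closed spin $4$-manifold it is non-zero if and only if $\hat A\ne0$, and $\hat A=-\sigma/8$; for $K3$ this is $2$.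

Zeidler's theorem (*Band width estimates via the Dirac operator*, J. Differential Geom. 2022) states: if a closed connected spin manifold $X_0$ has non-vanishing Rosenberg index, then every metric on $X_0\times[-1,1]$ with $\mathrm{scal}\ge c>0$ has width at most $C_{\dim}/\sqrt c$, with $C_{\dim}$ depending only on the dimension.

*Proof of Theorem C.*

**(a)⇒(b).** *We find a psc manifold with the same intersection form.* If $F$ is non-spin, its form is odd, as $F$ is simply connected. If the form is indefinite, it is diagonalizable by the classification of indefinite odd unimodular forms; if it is definite, by Donaldson's theorem. So it is the form of $F'=k\,\mathbb{CP}^2\#l\,\overline{\mathbb{CP}}{}^2$ for some $k,l$. If $F$ is spin with $\sigma(F)=0$, the form is even of signature $0$, hence $kH$ with $H$ the hyperbolic form. This is the form of $F'=\#k(S^2\times S^2)$, with $F'=S^4$ if $k=0$. In all cases $F'$ has psc, and $F$ and $F'$ are h-cobordant by Wall.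

**(b)⇒(c).** *We check the hypotheses of Theorem A.* A closed manifold h-cobordant to $F$ is homotopy equivalent to $F$, hence simply connected. So this is Theorem A.

**(c)⇒(d).** *This only specializes:* take any closed connected $N$ of dimension $\ge1$ and $\eta=1$.

**(d)⇒(a).** *We show that a spin fiber with $\sigma\ne0$ contradicts the band width estimate.* Suppose $F$ is spin with $\sigma(F)\ne0$, so $\hat A(F)\ne0$, and let $(N,g_N)$ be as in (d), $n=\dim N$. Embed $T^{n-1}\times[-1,1]$ into $N$, inside a coordinate ball, as a tubular neighborhood of the standard $T^{n-1}\subset\mathbb R^n$; for $n=1$ take an interval. Let $d>0$ be the distance between its two boundary components, measured in it with $g_N$. This number depends only on $N$ and the embedding.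

For $g$ as in (d) consider the band $T^{n-1}\times F\times[-1,1]\subset N\times F$ with the restriction of $g$. Since $\mathrm{pr}_N$ is $1$-Lipschitz, paths in the band joining the two boundary components project to paths in $T^{n-1}\times[-1,1]$ of no greater length. So the width is $\ge d$. The closed connected spin manifold $T^{n-1}\times F$ has non-vanishing Rosenberg index: already in $K_*(C^*\mathbb Z^{n-1})$ it is $\hat A(F)\ne0$ times the index class of $T^{n-1}$, which has infinite order. By Zeidler's theorem, $d\le C_{n+4}/\sqrt c$. By (d) this holds for every $c>0$, contradicting $d>0$. $\square$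

For instance, $K3$ is spin with $\sigma=-16$, so (c) and (d) fail for it, while one blow-up makes the form odd and $K3\#\overline{\mathbb{CP}}{}^2$ satisfies all four conditions.
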